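\title{Homeomorphism universality of the point-vertex art gallery problem}

\begin{abstract}
In the point-vertex art gallery problem, guards may stand anywhere in a simple polygon and have to see all of its vertices. The guard sets of minimum size form a metric space under the Hausdorff distance. We show that a topological space is homeomorphic to such a space if and only if it is homeomorphic to a nonempty compact semi-algebraic set. The polygons that we construct are rectangles with thin triangular spikes and rational vertices. In them every guard is confined to a segment, and the space of minimum guard sets is, up to scaling, isometric to a union of faces of a cube in the maximum norm.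
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{simple polygon} $P$ is the closed region of the plane bounded by a closed polygonal curve without self-intersections; the boundary belongs to $P$. Two points $p,q\in P$ \emph{see} each other if the segment $\operatorname{seg}(p,q)$ is contained in $P$. In the problem \textsc{Point-Vertex Art Gallery}, a \emph{guard set} is a finite set $G\subseteq P$ such that every vertex of $P$ is seen by some point of $G$. The points of $G$, the \emph{guards}, may stand anywhere in $P$, and only the vertices have to be seen; in the ordinary art gallery problem every point of $P$ has to be seen. The set of all vertices is a guard set, so the minimum size of a guard set, the \emph{guard number}, is defined. Let $V(P)$ be the family of all guard sets of minimum size. We measure the distance of two guard sets by the Hausdorff distance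
\[
d_H(G,G')=\max\Bigl\{\max_{p\in G}\min_{p'\in G'}|p-p'|,\ \max_{p'\in G'}\min_{p\in G}|p-p'|\Bigr\},
\]
which is small when every guard of one set is close to some guard of the other, and which needs no labeling of the guards. It makes $V(P)$ a metric space whose topology records how optimal solutions can be deformed into one another. If $P$ is convex, then one guard suffices, it may stand anywhere, and $V(P)$ is isometric to $P$.

A subset of $\mathbb{R}^N$ is \emph{semi-algebraic} if it is defined by a finite Boolean combination of polynomial equations and inequalities with real coefficients. Visibility is expressed by polynomial conditions, and we shall see that $V(P)$ is always homeomorphic to a nonempty compact semi-algebraic set. We consider the converse question, posed in \cite{BEMSW}: is \textsc{Point-Vertex Art Gallery} \emph{homeomorphism-universal}, that is, does there exist for every nonempty compact semi-algebraic set $S$ a simple polygon $P$ such that $V(P)$ is homeomorphic to $S$? The weaker statement in which $V(P)$ is only required to be homotopy equivalent to $S$ is known, both for this problem and for the ordinary art gallery problem. Stade and Tucker-Foltz showed that every compact semi-algebraic set is homeomorphic to the solution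 space of an art gallery, but their results use the fact that the walls have to be guarded as well (though not the interior), and so they do not answer the question.

There is a reason to doubt a positive answer. A wall can be covered by two guards together, each seeing a piece of it, and this ties the position of one guard to the position of the other. A vertex cannot be shared. Once we decide which guard is responsible for which vertex, each guard moves in the region from which its own vertices are visible, independently of the others. The set of ordered solutions is therefore a finite union of products of planar regions, and a condition such as ``two guards stand at the same height'' is not of this form. The answer is nevertheless positive, because the simplest unions of products, namely unions of faces of a cube, already realize every topological type in question.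

\begin{theorem}\label{thm:main}
For a topological space $X$ the following are equivalent:
\begin{enumerate}
\item[(i)] $X$ is homeomorphic to $V(P)$ for some simple polygon $P$;
\item[(ii)] $X$ is homeomorphic to a nonempty compact semi-algebraic set;
\item[(iii)] $X$ is homeomorphic to a nonempty finite simplicial complex.
\end{enumerate}
In particular, for every nonempty compact semi-algebraic set $S$ there is a simple polygon $P$ with $V(P)$ homeomorphic to $S$.
\end{theorem}

The polygons are explicit. A simplicial complex $K$ on the vertex set $\{1,\dots,n\}$ is \emph{flag} if every set of pairwise adjacent vertices spans a face. Let $F$ be the set of pairs $\{i,j\}$ of distinct non-adjacent vertices of $K$, and let $Q_K\subseteq[0,1]^{2n}$ be the set of all $(x,y)=(x_1,\dots,x_n,y_1,\dots,y_n)$ that satisfy the following \emph{clauses}: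
\begin{enumerate}
\item[(C1)] $x_i=1$ for at least one $i$;
\item[(C2)] $y_i=0$ or $y_j=0$, for each $\{i,j\}\in F$;
\item[(C3)] $x_i=0$ or $y_i=1$, for each $i$.
\end{enumerate}

\begin{theorem}\label{thm:flag}
Let $K$ be a flag simplicial complex with $n\ge1$ vertices and exactly $e$ non-adjacent pairs of vertices. Then $Q_K$ is a compact polyhedron that is PL-homeomorphic to $|K|$, and there is a simple polygon $P$ with rational vertices, consisting of a rectangle with thin triangular spikes attached, such that $P$ has $4+3(11n+1+e)$ vertices, its guard number is exactly $2n$, and $V(P)$ with the Hausdorff metric is isometric to $(Q_K,\varepsilon\|\cdot\|_\infty)$ for some scaling factor $\varepsilon>0$.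
\end{theorem}

Section~\ref{sec:spikes} shows the mechanism in a polygon with one guard and isolates three difficulties, which Sections~\ref{sec:clauses}--\ref{sec:guards} resolve, ending with the proof of Theorem~\ref{thm:flag}. Section~\ref{sec:converse} proves Theorem~\ref{thm:main}.

\section{Rectangles with spikes}\label{sec:spikes}

Let $R$ be a closed axis-parallel rectangle. A \emph{spike} on $R$ is a nondegenerate closed triangle $T_a$ with a distinguished vertex $a$, the \emph{apex}, such that the opposite side $\beta$, the \emph{base}, lies in the relative interior of an edge $E$ of $R$, and $a$ lies strictly on the outer side of the line through $E$. Then $T_a\cap R=\beta$. The \emph{cone} of the spike is the closed convex cone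
\[
C_a=\{a+s(q-a):\ s\ge0,\ q\in\beta\}.
\]

\begin{lemma}\label{lem:spike}
Let $P$ be the union of $R$ and $k$ pairwise disjoint spikes. Then $P$ is a simple polygon with $4+3k$ vertices: the corners of $R$, the endpoints of the bases and the apexes. Moreover:
\begin{enumerate}
\item[(a)] every point of $R$ sees all corners and all endpoints of bases;
\item[(b)] if $p\in P$ sees the apex $a$, then $p\in C_a$;
\item[(c)] every point of $R\cap C_a$ sees $a$.
\end{enumerate}
\end{lemma}

\begin{proof}
The boundary of $P$ arises from $\partial R$ by replacing each base by the other two sides of its triangle. This curve has no self-intersections, because the spikes are disjoint and meet $R$ only in their bases. It turns at each endpoint of a base, because the apex is not on the line of the base, so the vertices are those listed. Part (a) holds because $R$ is convex and contains these vertices.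

(b) The apex $a$ lies neither in $R$ nor in another spike, and these sets are closed. Hence $P$ coincides with $T_a\subseteq C_a$ near $a$. If $p\neq a$ sees $a$, an initial piece of $\operatorname{seg}(a,p)$ lies in $C_a$, and since $C_a$ is a cone with apex $a$, so does $p$.

(c) Write $p=a+s(q-a)$ with $q\in\beta$. The point $a$ is strictly outside the line through $E$, the point $q$ is on it, and $p\in R$ is on it or inside, so $s\ge1$. Thus $\operatorname{seg}(a,p)$ is the union of $\operatorname{seg}(a,q)\subseteq T_a$ and $\operatorname{seg}(q,p)\subseteq R$.
\end{proof}

For guards in $R$, a spike therefore imposes exactly one condition: some guard stands in its cone. Two cones that touch along a line already lower the dimension of the solution space.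

\begin{example}\label{ex:one}
Let $R=[-2,2]^2$ and attach three spikes (Figure~\ref{fig:one}): apex $a^+=(0,3)$ with base from $(0,2)$ to $(1,2)$; apex $a^-=(0,-3)$ with base from $(-1,-2)$ to $(0,-2)$; apex $a^1=(-3,0)$ with base from $(-2,-\tfrac13)$ to $(-2,0)$. The cone of $a^+$ lies on or to the right of the vertical axis, the cone of $a^-$ lies on or to the left of it, and both contain the part of the axis in $R$. A point that sees $a^+$ and $a^-$ is therefore on the vertical axis. The cone of $a^1$ consists of the points $(-3,0)+s(1,-\tau)$ with $s\ge0$ and $0\le\tau\le\frac13$. Such a point is on the vertical axis when $s=3$, and then it equals $(0,-3\tau)$. So a point sees all three apexes only if it lies on the segment $\{0\}\times[-1,0]$, and by Lemma~\ref{lem:spike} each point of this segment sees all vertices. The guard number is $1$, and $V(P)$ is isometric to $[0,1]$.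

Now add a fourth spike with apex $w=(3,0)$ and base from $(2,0)$ to $(2,1)$. Its cone lies on or above the horizontal axis and contains the part of that axis in $R$, so it meets the segment only in its top end $(0,0)$. For the new polygon, $V(P)$ is a single point.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[black!10] (3,0)--(-2,0)--(-2,2)--(1,2)--cycle;
\fill[black!25] (-3,0)--(2,0)--(2,-1.667)--cycle;
\draw[thick] (-2,-2)--(-1,-2)--(0,-3)--(0,-2)--(2,-2)--(2,0)--(3,0)--(2,1)--(2,2)--(1,2)--(0,3)--(0,2)--(-2,2)--(-2,0)--(-3,0)--(-2,-0.333)--cycle;
\draw[dashed] (0,-2)--(0,2);
\draw[line width=2pt] (0,0)--(0,-1);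
\node[above] at (0,3) {$a^+$};
\node[below] at (0,-3) {$a^-$};
\node[left] at (-3,0) {$a^1$};
\node[right] at (3,0) {$w$};
\end{tikzpicture}
\caption{A square with four spikes. A point sees both $a^+$ and $a^-$ only on the dashed line. The region that sees $a^1$ (dark) cuts the bold segment out of this line, and the region that sees $w$ (light) touches the bold segment only in its top end.}\label{fig:one}
\end{figure}

Suppose that several guards are confined in this way to vertical segments, one guard to each segment. Their positions form a cube. If the cone of $w$ touches two of the segments in their top ends and misses all others, then $w$ is seen exactly when the first or the second guard is at its top end. This is a clause like (C2), and it cuts the union of two facets out of the cube. To turn this into a proof, three difficulties have to be met.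
\begin{enumerate}
\item The cone of a clause must touch the segments named in the clause and miss all the others. We shall use thin cones along a line through the relevant ends, so a clause that names three or more segments needs collinear ends. We therefore want a description of the given space with few such clauses. Section~\ref{sec:clauses} gives one with a single long clause.
\item With many segments, a guard may stand where cones belonging to different segments cross, and the guards may divide the apexes among themselves in unintended ways. Section~\ref{sec:lines} puts the lines in general position so that a counting argument excludes this.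
\item Lines have to be replaced by thin cones without creating new incidences. This fixes an order in which the small constants are chosen (Sections~\ref{sec:lines} and~\ref{sec:polygon}).
\end{enumerate}

\section{Flag complexes as unions of faces of a cube}\label{sec:clauses}

We recall the terms. A simplicial complex $K$ on $\{1,\dots,n\}$ is a family of nonempty subsets, the \emph{faces}, that contains all singletons and every nonempty subset of a face; $i\ne j$ are \emph{adjacent} if $\{i,j\}\in K$. Its realization is $|K|=\{t\in[0,1]^n:\sum_i t_i=1,\ \operatorname{supp}t\in K\}$, where $\operatorname{supp}t=\{i:t_i\neq0\}$. The \emph{barycentric subdivision} $\operatorname{sd}K$ has the faces of $K$ as vertices and the chains $\sigma_0\subsetneq\dots\subsetneq\sigma_k$ as faces; placing each vertex $\sigma$ at the barycenter of the face $\sigma$ makes $\operatorname{sd}K$ a triangulation of $|K|$. The complex $\operatorname{sd}K$ is flag: two of its vertices are adjacent when they are comparable by inclusion, and pairwise comparable sets form a chain. A \emph{compact polyhedron} is a finite union of convex polytopes. A homeomorphism of compact polyhedra is \emph{PL} if it is affine on each simplex of some triangulation of its domain; inverses and compositions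 of PL homeomorphisms are PL.

Throughout Sections~\ref{sec:clauses}--\ref{sec:guards}, $K$ is a flag complex on $\{1,\dots,n\}$, $n\ge1$, with the set $F$ of non-adjacent pairs, $|F|=e$. The equation $\sum_i t_i=1$ in the definition of $|K|$ ties the coordinates together and is not a clause. If we normalize by the maximum instead, it becomes the clause ``$t_i=1$ for some $i$''. Put
\[
Q'_K=\{t\in[0,1]^n:\ t_i=1\text{ for some }i,\ \text{ and } t_i=0\text{ or }t_j=0\text{ for each }\{i,j\}\in F\}.
\]

\begin{lemma}\label{lem:max}
$Q'_K$ is PL-homeomorphic to $|K|$.
\end{lemma}

\begin{proof}
The clauses for $F$ say that the elements of $\operatorname{supp}t$ are pairwise adjacent. Since $K$ is flag, $Q'_K=\{t\in[0,1]^n:\max_it_i=1,\ \operatorname{supp}t\in K\}$. Rescaling $t\mapsto t/\max_it_i$ is not piecewise linear, so we use the subdivision. Let $\varphi:|K|\to\mathbb{R}^n$ be affine on each simplex of $\operatorname{sd}K$ and send the vertex $\sigma$ to its indicator vector $1_\sigma$. A point of $|K|$ is given by a unique chain $\sigma_0\subsetneq\dots\subsetneq\sigma_k$ of faces and unique weights $\omega_j>0$ with $\sum_j\omega_j=1$, and its image is $t=\sum_j\omega_j1_{\sigma_j}$.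

Put $h_j=\omega_j+\dots+\omega_k$, so that $1=h_0>h_1>\dots>h_k>0$. If $i\in\sigma_j\setminus\sigma_{j-1}$ (with $\sigma_{-1}=\emptyset$), then $t_i=h_j$, and $t_i=0$ for $i\notin\sigma_k$. Hence $\max_it_i=1$ and $\operatorname{supp}t=\sigma_k\in K$, so $\varphi$ maps into $Q'_K$. The numbers $h_j$ are the distinct positive values of the coordinates of $t$, and $\sigma_j=\{i:t_i\ge h_j\}$ and $\omega_j=h_j-h_{j+1}$ with $h_{k+1}=0$. Thus $t$ determines the chain and the weights, and $\varphi$ is injective.

Conversely, let $t\in Q'_K$ have the distinct positive values $1=h_0>\dots>h_k$, and define $\sigma_j$ and $\omega_j$ by the last two formulas. The sets $\sigma_j$ form a strictly increasing chain of nonempty subsets of the face $\operatorname{supp}t$, so they are faces. The weights are positive with sum $h_0=1$. If $t_i=h_l$, then $i\in\sigma_j$ exactly for $j\ge l$, so the $i$-th coordinate of $\sum_j\omega_j1_{\sigma_j}$ is $\omega_l+\dots+\omega_k=h_l$; if $t_i=0$, it is $0$. So $\varphi$ is onto $Q'_K$. A continuous bijection from a compact space onto a Hausdorff space is a homeomorphism, and $\varphi$ is PL by construction.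
\end{proof}

The lemma fails without the flag condition. If $K$ is the boundary of a triangle, then $F=\emptyset$ and $Q'_K$ consists of the three facets of $[0,1]^3$ at the corner $(1,1,1)$, which form a disk, while $|K|$ is a circle.

The set $Q'_K$ has one long clause, but it is not yet suited to the geometry. Suppose that $t_i$ is the position of a guard on a vertical segment of length $\varepsilon$, with $t_i=1$ at the top. The long clause requires all tops to lie on one line. Then all bottoms lie on a parallel line, and a spike along the line through two bottoms expresses ``$t_k=0$ for some $k$'' instead of ``$t_i=0$ or $t_j=0$''. We therefore split $t_i$ into two coordinates: $x_i$ detects $t_i=1$ and $y_i$ detects $t_i=0$. The segments for the $x_i$ will have collinear tops, and those for the $y_i$ will be in general position. Clause (C3) links the two coordinates. It confines $(x_i,y_i)$ to two adjacent sides of the unit square, which form an arc, so the splitting does not change the homeomorphism type.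

\begin{proposition}\label{prop:Q}
$Q_K$ is a union of faces of the cube $[0,1]^{2n}$, and it is PL-homeomorphic to $|K|$.
\end{proposition}

\begin{proof}
Each clause defines a union of facets of the cube, and an intersection of facets is a face or empty; distributing the intersection over the unions gives the first claim. Let $\Gamma=\{(\xi,\zeta)\in[0,1]^2:\xi=0\text{ or }\zeta=1\}$. The map $(\xi,\zeta)\mapsto t=(\xi+\zeta)/2$ sends the side $\xi=0$ bijectively onto $[0,\frac12]$ and the side $\zeta=1$ bijectively onto $[\frac12,1]$, and it sends the common point $(0,1)$ to $\frac12$. So it is a homeomorphism $\Gamma\to[0,1]$, with inverse $t\mapsto(\max(0,2t-1),\min(1,2t))$. The inverse shows that $\zeta=0$ if and only if $t=0$, and $\xi=1$ if and only if $t=1$. The points satisfying (C3) are those with $(x_i,y_i)\in\Gamma$ for all $i$, so the linear map $(x,y)\mapsto(x+y)/2$ maps them homeomorphically onto $[0,1]^n$ and turns (C1) and (C2) into the clauses of $Q'_K$. It restricts to a PL homeomorphism $Q_K\to Q'_K$, and Lemma~\ref{lem:max} finishes the proof.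
\end{proof}

\begin{example}\label{ex:Q}
Let $n=2$ and write points as $(x_1,x_2;y_1,y_2)$. If $K$ is an edge, then $F=\emptyset$, the set $Q'_K$ is the path $(1,0)\to(1,1)\to(0,1)$ along two sides of the square, and $Q_K$ is the path
\[
(1,0;1,0)\to(1,0;1,1)\to(1,1;1,1)\to(0,1;1,1)\to(0,1;0,1)
\]
along four edges of the $4$-cube. If $K$ consists of two points, the clause ``$y_1=0$ or $y_2=0$'' is added and leaves only the two endpoints of this path. If $K$ is the cycle of length $4$, which is flag with $n=4$ and $e=2$, each edge of $K$ contributes such a path, and $Q_K$ is a closed path of $16$ edges in $[0,1]^8$. Theorem~\ref{thm:flag} then gives a polygon with $4+3\cdot47=145$ vertices and guard number $8$ whose minimum guard sets form a circle.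
\end{example}

\section{Points, lines and segments}\label{sec:lines}

We need $2n$ segments, one for each coordinate $x_i$ and $y_i$. Each will hang down from a \emph{base point}, and every spike will be built along a line through, or very close to, base points. In this section we choose the points, the lines, the rectangle and two constants: a bound $\delta$ for the width of the cones and the length $\varepsilon$ of the segments.

\subsection*{Base points and clause lines}
Let $m=\mathbb{R}\times\{0\}$ be the horizontal axis and $X_i=(i,0)$ for $1\le i\le n$. Choose $Y_1,\dots,Y_n$ one after another such that $Y_i$ lies neither on $m$, nor on a line through two base points chosen before, nor on a vertical line through a base point chosen before. Let $B=\{X_1,\dots,X_n,Y_1,\dots,Y_n\}$. The $2n$ base points have distinct abscissas. In a collinear triple of base points the point chosen last cannot be a $Y_i$, so the triple consists of points $X_i$. The \emph{clause lines} are $m$, the lines $\ell_{ij}$ through $Y_i,Y_j$ for $\{i,j\}\in F$, and the lines $\lambda_i^0$ through $X_i,Y_i$ for $1\le i\le n$. By the remark on triples,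
\[
m\cap B=\{X_1,\dots,X_n\},\qquad \ell_{ij}\cap B=\{Y_i,Y_j\},\qquad \lambda_i^0\cap B=\{X_i,Y_i\}.
\]
The clause lines are pairwise distinct, since these sets are, and none is vertical.

\subsection*{Control lines}
For $c\in B$ let $L_c$ be the vertical line through $c$. As in Example~\ref{ex:one}, two spikes on $L_c$ and one spike on a further line $M_c$ through $c$ would confine a guard who sees all three apexes to a segment. But a point of the rectangle where $L_c$ crosses $M_{c'}$, $c'\neq c$, also sees three apexes, so counting could not tell it from a point of a segment. We can arrange, however, that three lines meet only at a base point to which all three belong. Two lines carry at most four apexes, so if five apexes belong to each base point, then only guards near base points can see five. This takes three further lines through each $c$.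

Choose lines $M_c^1,M_c^2,M_c^3$ through $c$, for all $c\in B$, one after another, such that each new line $M_c^k$
\begin{itemize}
\item differs from all clause lines, all vertical lines $L_{c'}$ and all lines $M$ chosen before;
\item contains no base point other than $c$;
\item contains no point other than $c$ in which two distinct lines among the $L_{c'}$ and the earlier lines $M$ intersect.
\end{itemize}
Each time only finitely many directions are excluded. The lines $L_c,M_c^1,M_c^2,M_c^3$ form the \emph{family} of $c$, and the lines of all families are the \emph{control lines}.

\begin{lemma}\label{lem:three}
Three distinct control lines with a common point belong to one family.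
\end{lemma}

\begin{proof}
Let $q$ be the common point. The lines $L_c$ are parallel and distinct, so at most one of the three is vertical. Let $M_c^k$ be the last chosen among the others. It contains $q$, the intersection point of the remaining two lines, each of which is vertical or was chosen earlier. Hence $q=c$. A control line of another family $c'$ does not contain $c$: for $L_{c'}$ because the abscissas differ, for $M_{c'}^{k'}$ by its choice.
\end{proof}

\subsection*{The rectangle and the ports}
Choose $R=[-\rho_1,\rho_1]\times[-\rho_2,\rho_2]$ such that $B\subseteq\operatorname{int}R$, no corner of $R$ lies on a clause or control line, and no intersection point of two such lines lies on $\partial R$. A corner $(\pm\rho_1,\pm\rho_2)$ lies on the line $\alpha\xi+\beta\zeta=\gamma$ only if $\pm\alpha\rho_1\pm\beta\rho_2=\gamma$, and a point $(\xi,\zeta)$ lies on $\partial R$ only if $\rho_1=|\xi|$ or $\rho_2=|\zeta|$. The bad pairs $(\rho_1,\rho_2)$ thus lie on finitely many lines of the parameter plane, and a good pair with large entries exists. Every clause or control line passes through a base point, an interior point of $R$. So it crosses $\partial R$ in exactly two points, which lie in relative interiors of edges, and different lines cross $\partial R$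 in different points.

The \emph{ports}, where the spikes will be attached, are the following distinct points of $\partial R$: both ends of $L_c\cap R$, for each $c$; one end of $M_c^k\cap R$, for each $c$ and $k$; one end of $\Lambda\cap R$, for each clause line $\Lambda$. For a port $z$ let $E_z$ be the edge containing it, and let $B(z,\rho)$ denote the open disk of radius $\rho$ around $z$. Choose $0<r\le\frac12$ such that the disks $B(z,2r)$ are pairwise disjoint and each meets no edge other than $E_z$. Let $D$ be the compact set of points at distance at most $1$ from $R$, and let $\Delta$ be its diameter. The polygon will be contained in $D$.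

\subsection*{The width $\delta$}
The incidence properties above are exact statements about lines. On the compact set $D$ they survive a thickening of the lines. Choose $\delta>0$ such that
\begin{enumerate}
\item[(W1)] for any three distinct control lines not all in one family, every point of $D$ has distance greater than $\delta$ from at least one of them;
\item[(W2)] $\operatorname{dist}(c,\Lambda)>3\delta$ for every clause line $\Lambda$ and every base point $c\notin\Lambda$.
\end{enumerate}
For (W1), the maximum of the distances from the three lines is a continuous function on $D$ that is positive by Lemma~\ref{lem:three}, so it has a positive minimum, and there are finitely many triples.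

\subsection*{The segments}
For $\varepsilon>0$ and $c\in B$ let $\underline{c}=c-(0,\varepsilon)$, and let $s_c=\operatorname{seg}(c,\underline{c})$, with \emph{top} $c$ and \emph{bottom} $\underline{c}$. The clauses (C1) and (C2) will refer to tops. In (C3) the values $x_i=0$ and $y_i=1$ occur, opposite to the values $x_i=1$ and $y_i=0$ in the other clauses, so (C3) refers to bottoms. Its line is $\lambda_i=\lambda_i^0-(0,\varepsilon)$, which passes through $\underline{X_i}$ and $\underline{Y_i}$ (Figure~\ref{fig:lines}). Choose $\varepsilon>0$ so small that
\begin{enumerate}
\item[(E1)] $\varepsilon<\delta$, and $\varepsilon$ is smaller than the difference of the abscissas of any two base points;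
\item[(E2)] $s_c\subseteq\operatorname{int}R$ and $\varepsilon\Delta\le\delta\cdot\operatorname{dist}(s_c,\partial R)$ for all $c\in B$;
\item[(E3)] for each $i$, with $z$ the port of $\lambda_i^0$, the line $\lambda_i$ meets $E_z$ in a point $z'\in B(z,r)$.
\end{enumerate}
Condition (E2) holds for small $\varepsilon$ because $\operatorname{dist}(s_c,\partial R)$ tends to $\operatorname{dist}(c,\partial R)>0$. Condition (E3) holds for small $\varepsilon$ because $\lambda_i^0$ is not parallel to $E_z$, so that the intersection of $\lambda_i$ with the line through $E_z$ tends to $z$. From now on $z'$ replaces $z$ as a port, and it is the port of $\lambda_i$. Since $B(z',r)\subseteq B(z,2r)$, the disks of radius $r$ around the final ports are pairwise disjoint and each meets only the edge of its port.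

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\draw (-0.2,0)--(3.4,0) node[right] {$m$};
\draw (-0.2,0.92)--(3.4,1.496) node[right] {$\ell_{12}$};
\draw (0.05,1.107)--(1.3,-0.679) node[below] {$\lambda_1$};
\draw (3.1,1.675)--(1.75,-0.6875) node[below] {$\lambda_2$};
\draw[line width=2pt] (1,0)--(1,-0.25);
\draw[line width=2pt] (2,0)--(2,-0.25);
\draw[line width=2pt] (0.3,1)--(0.3,0.75);
\draw[line width=2pt] (2.8,1.4)--(2.8,1.15);
\node[above] at (1.05,0) {$X_1$};
\node[above] at (1.95,0) {$X_2$};
\node[above] at (0.35,1.01) {$Y_1$};
\node[above] at (2.75,1.4) {$Y_2$};
\end{tikzpicture}
\caption{The four guard segments (bold) for the complex consisting of two points, hanging down from the base points $X_1,X_2,Y_1,Y_2$. The lines $m$ and $\ell_{12}$ pass through tops, and their cones will lie above them. The lines $\lambda_1,\lambda_2$ pass through bottoms, and their cones will lie below them.}\label{fig:lines}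
\end{figure}

\begin{lemma}\label{lem:segments}
\begin{enumerate}
\item[(a)] Two points on different segments $s_c,s_{c'}$ have distance greater than $\varepsilon$.
\item[(b)] Let $\Lambda$ be $m$ or some $\ell_{ij}$. If $c\in\Lambda$, then $c$ is the only point of $s_c$ on or above $\Lambda$. If $c\notin\Lambda$, then $\operatorname{dist}(s_c,\Lambda)>\delta$.
\item[(c)] If $c\in\{X_i,Y_i\}$, then $\underline{c}$ is the only point of $s_c$ on or below $\lambda_i$. For all other $c$, $\operatorname{dist}(s_c,\lambda_i)>\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) follows from (E1), since the segments are vertical. The lines in (b) and (c) are not vertical, so a vertical segment whose top (bottom) is on the line has all its other points strictly below (above) it. For the distances, every point of $s_c$ is within $\varepsilon$ of $c$, and every point of $\lambda_i$ is within $\varepsilon$ of $\lambda_i^0$. By (W2) and (E1) the distances exceed $3\delta-\varepsilon>\delta$ in (b) and $3\delta-2\varepsilon>\delta$ in (c).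
\end{proof}

\section{The polygon}\label{sec:polygon}

We prescribe the cones first and obtain the spikes by cutting them off. Let $z$ be a port, $\Lambda$ its line, $\nu$ the inner unit normal of $E_z$, and $d$ a direction vector of $\Lambda$ that points into $R$, so $d\cdot\nu>0$. The apex is $a=z-\eta d$ with a small $\eta>0$. It lies on $\Lambda$, strictly outside the line through $E_z$, and the ray from $a$ in direction $d$ contains $\Lambda\cap R$. We use two kinds of cones.

\emph{One-sided cones.} Prescribe one side of $\Lambda$, let $d^\perp$ be $d$ rotated by a right angle toward that side, and fix $\theta>0$ with $\theta\Delta\le\delta$ and $(d+\theta d^\perp)\cdot\nu>0$. Put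
\[
C_a=\{a+s(d+\tau d^\perp):\ s\ge0,\ 0\le\tau\le\theta\}.
\]
This cone lies in the closed half-plane of $\Lambda$ on the prescribed side and contains $\Lambda\cap R$.

\emph{Segment cones.} For $\Lambda=M_c^k$ put
\[
C_a=\{a+s(p-a):\ s\ge0,\ p\in s_c\}.
\]
Here $a\notin L_c$, because $M_c^k\cap L_c=\{c\}$ and $a\notin R$. The ray from $a$ through a point $p\in L_c$ therefore meets $L_c$ only in $p$, and so $C_a\cap L_c=s_c$.

\begin{lemma}\label{lem:thin}
Let $H$ be the closed half-plane bounded by the line through $E_z$ that does not meet $\operatorname{int}R$. For all sufficiently small $\eta>0$, the set $T_a=C_a\cap H$ is a spike on $R$ with apex $a$ and cone $C_a$, it is contained in $B(z,r)$, and every point of $C_a\cap D$ has distance at most $\delta$ from $\Lambda$.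
\end{lemma}

\begin{proof}
The directions of the rays in $C_a$ are the nonnegative combinations of two non-parallel vectors $d_1,d_2$: of $d$ and $d+\theta d^\perp$ for a one-sided cone, and of $c-a$ and $\underline{c}-a$ for a segment cone, which are not parallel because $a\notin L_c$. As $\eta\to0$, the vectors $d_j$ stay bounded and $d_j\cdot\nu$ stays above a positive constant. For a one-sided cone the $d_j$ do not depend on $\eta$. For a segment cone and $p\in\{c,\underline{c}\}$ we have $(p-a)\cdot\nu=(p-z)\cdot\nu+\eta\,d\cdot\nu\ge(p-z)\cdot\nu$, which is positive because $p\in\operatorname{int}R$.

The ray $a+sd_j$ meets the line through $E_z$ where $-\eta\,d\cdot\nu+s\,d_j\cdot\nu=0$, that is, in the point $q_j=a+s_jd_j$ with $s_j=\eta\,(d\cdot\nu)/(d_j\cdot\nu)>0$. Hence $C_a$ is the cone from $a$ over $\operatorname{seg}(q_1,q_2)$, and $T_a$ is the nondegenerate triangle $aq_1q_2$. As $\eta\to0$, we have $a\to z$ and $s_jd_j\to0$, so $T_a\subseteq B(z,r)$ for small $\eta$. The disk $B(z,r)$ meets no other edge, so it contains no endpoint of $E_z$, and its intersection with the line through $E_z$ is an interval around $z$ inside the relative interior of $E_z$. This interval contains the base, and $T_a$ is a spike.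

Since $r\le\frac12$, we have $a\in D$, so every point $q\in C_a\cap D$ satisfies $|q-a|\le\Delta$. For a one-sided cone and $q=a+s(d+\tau d^\perp)$ this gives $s|d|\le\Delta$, and the distance of $q$ from $\Lambda$ is $s\tau|d|\le\theta\Delta\le\delta$. For a segment cone let $q=a+s(p-a)$ with $p\in s_c$. The segment from $p\in R$ to $a\notin R$ crosses $\partial R$, so $|p-a|\ge\operatorname{dist}(s_c,\partial R)$ and $s\le\Delta/\operatorname{dist}(s_c,\partial R)$. Since $a,c\in\Lambda$, the distance of $q$ from $\Lambda$ is $s\cdot\operatorname{dist}(p,\Lambda)\le s\,|p-c|\le s\varepsilon$, which is at most $\delta$ by (E2).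
\end{proof}

We attach one spike at each port, with $\eta$ as in Lemma~\ref{lem:thin}:
\begin{center}
\begin{tabular}{llll}
apex & line & cone & number\\ \hline
$a_c^+$ & $L_c$, upper port & one-sided, right of $L_c$ & $2n$\\
$a_c^-$ & $L_c$, lower port & one-sided, left of $L_c$ & $2n$\\
$a_c^1,a_c^2,a_c^3$ & $M_c^1,M_c^2,M_c^3$ & segment cone over $s_c$ & $6n$\\
$w$ & $m$ & one-sided, above $m$ & $1$\\
$v_{ij}$ & $\ell_{ij}$ & one-sided, above $\ell_{ij}$ & $e$\\
$u_i$ & $\lambda_i$ & one-sided, below $\lambda_i$ & $n$
\end{tabular}
\end{center}
The five apexes $a_c^\pm,a_c^1,a_c^2,a_c^3$ are the \emph{control vertices} of the family of $c$, and $w,v_{ij},u_i$ are the \emph{clause vertices}. Let $P$ be the union of $R$ and all spikes. The spikes lie in pairwise disjoint disks, so Lemma~\ref{lem:spike} applies to $P$. Also $P\subseteq D$, since the disks have centers in $R$ and radius $r\le\frac12$. Lemmas~\ref{lem:spike}(b) and~\ref{lem:thin} together say that a point of $P$, in the rectangle or inside a spike, sees an apex only if it is within distance $\delta$ of the line of that apex.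

\section{The minimum guard sets}\label{sec:guards}

\begin{lemma}\label{lem:five}
Every point $p\in P$ sees at most five control vertices. If it sees five, they are the control vertices of one family $c$, and $p\in s_c$. Conversely, every point of $s_c$ sees the five control vertices of the family of $c$.
\end{lemma}

\begin{proof}
Let $\mathcal N$ be the set of control lines at distance at most $\delta$ from $p$. Every control vertex seen by $p$ has its line in $\mathcal N$. Each $L_c$ is the line of two control vertices and each $M_c^k$ is the line of one, so $p$ sees at most four control vertices if $|\mathcal N|\le2$. Let $|\mathcal N|\ge3$. If $\mathcal N$ contained lines of two families, these two lines and any third line of $\mathcal N$ would contradict (W1). So $\mathcal N$ lies in one family $c$, and $p$ sees no control vertices other than the five of this family. If $p$ sees all five, then $p\in C_{a_c^+}\cap C_{a_c^-}$, which is contained in the intersection $L_c$ of the closed half-planes to the right and to the left of $L_c$, and then $p\in C_{a_c^1}\cap L_c=s_c$.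

Conversely, $s_c\subseteq L_c\cap R\subseteq C_{a_c^+}\cap C_{a_c^-}$, and $s_c\subseteq C_{a_c^k}$ by the definition of a segment cone. Lemma~\ref{lem:spike}(c) applies because $s_c\subseteq R$.
\end{proof}

\begin{lemma}\label{lem:count}
Every guard set has at least $2n$ points. A guard set with exactly $2n$ points has exactly one point on each segment $s_c$.
\end{lemma}

\begin{proof}
Let $G$ be a guard set with $|G|\le2n$. All $10n$ control vertices are seen and each guard sees at most five, so $10n\le5|G|\le10n$. Hence $|G|=2n$ and each guard sees exactly five control vertices. By Lemma~\ref{lem:five}, each guard lies on some segment $s_{c}$ and sees exactly the control vertices of the family of $c$. For every $c\in B$ the vertex $a_c^+$ is seen, so some guard lies on $s_c$. There are $2n$ disjoint segments and $2n$ guards, so each segment contains exactly one guard.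
\end{proof}

For $(x,y)\in[0,1]^{2n}$ let $G(x,y)$ consist of the points
\[
X_i-\bigl(0,(1-x_i)\varepsilon\bigr)\in s_{X_i},\qquad Y_i-\bigl(0,y_i\varepsilon\bigr)\in s_{Y_i}\qquad(1\le i\le n).
\]
The values $x_i=1$ and $y_i=0$ correspond to tops, and the values $x_i=0$ and $y_i=1$ to bottoms. The map $(x,y)\mapsto G(x,y)$ is a bijection from the cube onto the family of sets that consist of one point on each segment.

\begin{proposition}\label{prop:V}
The set $G(x,y)$ is a guard set if and only if $(x,y)\in Q_K$. The guard number of $P$ is $2n$, and $V(P)=\{G(x,y):(x,y)\in Q_K\}$.
\end{proposition}

\begin{proof}
The set $G(x,y)\subseteq R$ sees the corners and the endpoints of the bases by Lemma~\ref{lem:spike}(a) and the control vertices by Lemma~\ref{lem:five}. By Lemma~\ref{lem:spike}(b) and (c), it sees a clause vertex exactly when it meets the cone of that vertex. The cone contains the part of its line in $R$, lies on the prescribed side of the line, and by Lemma~\ref{lem:thin} misses every segment at distance greater than $\delta$ from the line. We apply Lemma~\ref{lem:segments} in the three cases.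

The cone $C_w$ lies on or above $m$ and contains $X_1,\dots,X_n$. So $C_w\cap s_{X_i}=\{X_i\}$, and $C_w\cap s_{Y_i}=\emptyset$ because $Y_i\notin m$. The vertex $w$ is seen if and only if $x_i=1$ for some $i$, which is (C1).

The cone $C_{v_{ij}}$ lies on or above $\ell_{ij}$ and contains $Y_i,Y_j$. It meets $s_{Y_i}$ and $s_{Y_j}$ exactly in their tops and misses all other segments, because $\ell_{ij}$ contains no other base point. The vertex $v_{ij}$ is seen if and only if $y_i=0$ or $y_j=0$, which is (C2).

The cone $C_{u_i}$ lies on or below $\lambda_i$ and contains $\underline{X_i},\underline{Y_i}$. It meets $s_{X_i}$ and $s_{Y_i}$ exactly in their bottoms and misses all other segments. The vertex $u_i$ is seen if and only if $x_i=0$ or $y_i=1$, which is (C3).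

This proves the first claim. Since $n\ge1$, the space $|K|$ is nonempty, hence so is $Q_K$ by Proposition~\ref{prop:Q}, and a guard set of size $2n$ exists. By Lemma~\ref{lem:count} there is no smaller one, and every guard set of size $2n$ has the form $G(x,y)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:flag}]
The statement on $Q_K$ is Proposition~\ref{prop:Q}, and the guard number is given by Proposition~\ref{prop:V}. By the table in Section~\ref{sec:polygon} there are $10n+1+e+n=11n+1+e$ spikes, so $P$ has $4+3(11n+1+e)$ vertices by Lemma~\ref{lem:spike}.

\emph{The isometry.} Let $G=G(x,y)$ and $G'=G(x',y')$, and let $p_c\in G$ and $p'_c\in G'$ be the points on $s_c$. Then $|p_c-p'_c|\le\varepsilon$, while $|p_c-p'_{c'}|>\varepsilon$ for $c'\ne c$ by Lemma~\ref{lem:segments}(a). So $p'_c$ is the point of $G'$ nearest to $p_c$, and by symmetry $p_c$ is the point of $G$ nearest to $p'_c$. The distance $|p_c-p'_c|$ is $\varepsilon|x_i-x'_i|$ for $c=X_i$ and $\varepsilon|y_i-y'_i|$ for $c=Y_i$. Therefore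
\[
d_H(G,G')=\max_{c\in B}|p_c-p'_c|=\varepsilon\,\|(x,y)-(x',y')\|_\infty ,
\]
and by Proposition~\ref{prop:V} the map $(x,y)\mapsto G(x,y)$ is an isometry from $(Q_K,\varepsilon\|\cdot\|_\infty)$ onto $V(P)$.

\emph{Rational vertices.} We go through the choices. Finitely many lines do not cover the rational points of a nonempty open subset of the plane, so the points $Y_i$ and the pair $(\rho_1,\rho_2)$ can be taken rational. Each $M_c^k$ has to avoid finitely many directions and can be given a rational slope. The numbers $\varepsilon,\theta,\eta$ only have to be small and can be taken rational. Then the corners of $R$ are rational, and all clause lines, control lines, lines $\lambda_i$ and lines through edges of $R$ are defined over $\mathbb{Q}$, so the ports are rational points. The vectors $d$ need not be unit vectors and can be taken rational; then $d^\perp$ is rational too. Hence each apex $a=z-\eta d$ and the directions $d_1,d_2$ in the proof of Lemma~\ref{lem:thin} are rational, and so are the endpoints $q_1,q_2$ of the bases, because $\nu$ is one of $(\pm1,0),(0,\pm1)$. The auxiliary quantities $r,\delta,\Delta$ do not enter the coordinates.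
\end{proof}

\section{The characterization of the spaces $V(P)$}\label{sec:converse}

We use two theorems of real algebraic geometry. The \emph{triangulation theorem} (\L ojasiewicz 1964, Hironaka 1975; see \cite[Theorem 9.2.1]{BCR}) states that every compact semi-algebraic set is homeomorphic to a finite simplicial complex. The \emph{Tarski--Seidenberg theorem} states that the image of a semi-algebraic set under a coordinate projection is semi-algebraic. Applied to the graph, it shows that the image of a semi-algebraic set under a polynomial map is semi-algebraic.

The points of $V(P)$ are unordered sets, so $V(P)$ is not given as a subset of a Euclidean space. We describe the ordered solutions first and then remove the order by passing from $k$ points of the plane, read as complex numbers, to the polynomial that has them as roots.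

\begin{proposition}\label{prop:converse}
For every simple polygon $P$, the space $V(P)$ is homeomorphic to a nonempty compact semi-algebraic set.
\end{proposition}

\begin{proof}
Let $k\ge1$ be the guard number. The polygon $P$ is compact and, being a finite union of triangles, semi-algebraic. For a vertex $v$ let $\operatorname{Vis}(v)=\{p\in\mathbb{R}^2:\operatorname{seg}(v,p)\subseteq P\}$. This set is closed: if $p_l\to p$ with $p_l\in\operatorname{Vis}(v)$ and $0\le\tau\le1$, then $(1-\tau)v+\tau p$ is the limit of the points $(1-\tau)v+\tau p_l$ of the closed set $P$. It is semi-algebraic, because its complement is the projection of the semi-algebraic set $\{(p,\tau):0\le\tau\le1,\ (1-\tau)v+\tau p\notin P\}$. Hence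
\[
W=\bigcap_{v}\ \bigcup_{i=1}^k\ \{(p_1,\dots,p_k)\in P^k:\ p_i\in\operatorname{Vis}(v)\},
\]
where $v$ runs over the vertices of $P$, is compact and semi-algebraic.

For $(p_1,\dots,p_k)\in W$ the set $\{p_1,\dots,p_k\}$ is a guard set, so by the minimality of $k$ the points $p_i$ are pairwise distinct. Thus $\pi:W\to V(P)$, $(p_1,\dots,p_k)\mapsto\{p_1,\dots,p_k\}$, is well defined, and it is surjective; in particular $W\neq\emptyset$. It is continuous because $d_H(\pi(p),\pi(q))\le\max_i|p_i-q_i|$. Two tuples in $W$ have the same image if and only if they differ by a permutation of the coordinates.

Identify $\mathbb{R}^2$ with $\mathbb{C}$, and let $\Phi:\mathbb{C}^k\to\mathbb{C}^k$ send $(p_1,\dots,p_k)$ to the vector of the $k$ non-leading coefficients of $\prod_i(T-p_i)$. In real coordinates $\Phi$ is a polynomial map $\mathbb{R}^{2k}\to\mathbb{R}^{2k}$, so $\Phi(W)$ is nonempty, compact and semi-algebraic. A monic polynomial determines its roots with multiplicities, so two tuples have the same image under $\Phi$ if and only if they differ by a permutation. The maps $\pi:W\to V(P)$ and $\Phi:W\to\Phi(W)$ are continuous surjections from a compact space onto Hausdorff spaces. They are therefore closed maps, hence quotient maps, and they have the same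 fibers. So the bijection $V(P)\to\Phi(W)$ that sends $\pi(p)$ to $\Phi(p)$ is continuous in both directions.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The implication (i)$\Rightarrow$(ii) is Proposition~\ref{prop:converse}, and (ii)$\Rightarrow$(iii) is the triangulation theorem. For (iii)$\Rightarrow$(i), let $X$ be homeomorphic to $|K_0|$ for a nonempty finite simplicial complex $K_0$. The complex $K=\operatorname{sd}K_0$ is flag, has at least one vertex, and $|K|$ is homeomorphic to $|K_0|$. Theorem~\ref{thm:flag} gives a simple polygon $P$ with $V(P)$ homeomorphic to $Q_K$, hence to $|K|$ and to $X$. The last sentence of the theorem is the implication (ii)$\Rightarrow$(i) for $X=S$.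
\end{proof}

\begin{thebibliography}{9}

\bibitem{BEMSW}
Daniel Bertschinger, Nicolas El Maalouly, Tillmann Miltzow, Patrick Schnider and Simon Weber,
\emph{Topological Art in Simple Galleries}, arXiv:2108.04007 (2021).

\bibitem{BCR}
Bochnak, Coste and Roy,
\emph{Real Algebraic Geometry}.

\end{thebibliography}
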